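# Countable sets defined from the ground model after a Lévy collapse

## 1. A first guess: definability passes to the members of a countable set

Let $V$ be a model of ZFC and $\kappa$ an inaccessible cardinal of $V$. Let $\mathbb K=\mathrm{Coll}(\omega,<\kappa)$ be the Lévy collapse, and let $G$ be $\mathbb K$-generic over $V$. Suppose that, using only parameters from $V$, I describe a set $X\in V[G]$ that turns out to be nonempty and countable in $V[G]$. Can one of its members be described in the same way? The question is taken from Nathaniel Bannister, Dianthe Basak, "Condensed Sets and the Solovay Model", arXiv:2602.09283 (2026).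

**Definition.** A set $X\in V[G]$ is *$V$-definable* if there are a formula $\varphi$, a parameter $a\in V$ and an ordinal $\gamma$ with $X=\{y\mid V_\gamma^{V[G]}\models\varphi(y,a)\}$. An element $y\in V[G]$ is *$V$-definable* if $\{y\}$ is.

Every $y\in V$ is a $V$-definable element (take $a=y$). The ordinal $\gamma$ is only a device to stay first order. If $\psi$ is a formula, $a\in V$, and $\{y:V[G]\models\psi(y,a)\}$ is a set, then by the reflection theorem there is $\gamma$ such that $V_\gamma^{V[G]}$ contains $a$, includes this set and reflects $\psi$; so the set is $V$-definable.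

The collapse is very homogeneous, so ground-model parameters see little of $G$. The natural guess is therefore *yes*, and even that **all** members of a countable $V$-definable set are $V$-definable. Before testing it, let us record the form of homogeneity that we use.

**Fact 1 (weak homogeneity).** Let $M\supseteq V$ be a model of ZFC in which $\kappa$ is inaccessible. Then $\mathbb K$ is the same poset in $M$, and $1_{\mathbb K}$ decides over $M$ every formula with parameters in $M$. Consequently, if $V[G]=M[G']$ with $G'$ $\mathbb K$-generic over $M$, and $y\subseteq S\in M$ is definable in $V[G]$ from parameters in $M$, then $y\in M$.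

*Proof.* Conditions are finite partial functions on $\kappa\times\omega$ with $p(\alpha,n)<\alpha$, so $\mathbb K$ is the same in $M$. Given $p,q\in\mathbb K$, permute $\omega$ in each of the finitely many columns $\alpha$ used by $p$, so that the part of $\mathrm{dom}\,p$ in this column becomes disjoint from that of $\mathrm{dom}\,q$. This is an automorphism $\pi$ of $\mathbb K$ with $\pi p$ compatible with $q$. If $p\Vdash\psi$ and $q\Vdash\neg\psi$, then $\pi p\Vdash\psi$ (the parameters are ground-model sets), a contradiction. For the last sentence, if $y=\{s\in S:V[G]\models\psi(s,a)\}$, then $y=\{s\in S:1_{\mathbb K}\Vdash\psi(s,a)\}\in M$. $\square$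

In particular **a $V$-definable real lies in $V$**. Now the tests. Recall that in $V[G]$ we have $\kappa=\omega_1$ and CH holds.

*Finite sets of reals.* If $X=\{x_1<\dots<x_n\}$ (lexicographic order) is $V$-definable, then $x_i$ is "the $i$-th element of $X$", hence $V$-definable, hence in $V$. The guess holds. For an infinite countable set of reals, ordered perhaps like the rationals, this argument says nothing; Section 3 treats that case by another method.

*Sets of reals of size $\aleph_1$.* Let $X$ be the set of reals of $V[G]$ that are Cohen-generic over $V$. It is $V$-definable, and nonempty because the dense subsets of Cohen forcing lying in $V$ form a countable set in $V[G]$. It has at most $2^{\aleph_0}=\aleph_1$ elements. A $V$-definable real lies in $V$ and is not Cohen-generic over $V$; so $X$ has *no* $V$-definable element. The guess fails at size $\aleph_1$, and countability must do real work.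

*Countable families of sets of reals.* Let $X=\{x_n:n<\omega\}$ be $V$-definable with each $x_n\subseteq\mathbb R$. For $x_m\ne x_n$ choose a real $r_{mn}\in x_m\triangle x_n$, and code all the $r_{mn}$ into one real $r$. Then $x_m$ is the only element of $X$ that contains certain reals coded in $r$ and omits certain others. So each $x_m$ is definable from *one real* and parameters in $V$. That is half of what we want.

*One level higher.* If the $x_n$ are sets of sets of reals, the same argument produces *sets of reals* $s_{mn}\in x_m\triangle x_n$, and such sets need not be definable from a real. By CH, sets of reals are as complicated as subsets of $\omega_1=\kappa$, and $G$ itself can be coded by such a subset; we check after Lemma 5 that $G$ is not definable from a real and parameters in $V$. Here the elementary argument stops.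

The guess nevertheless survives, for every triple $(V,\kappa,G)$.

**Theorem C.** *If $X\in V[G]$ is $V$-definable and countable in $V[G]$, then every element of $X$ is $V$-definable. In particular, for every model $V$ of ZFC, every inaccessible $\kappa$ of $V$ and every $\mathbb K$-generic $G$ over $V$, every nonempty, countable, $V$-definable set in $V[G]$ has a $V$-definable element.*

## 2. The collapse algebra, its quotients and its factors

**Notation.** We take $\mathbb K$ to be the set of finite partial functions $p$ on $\{\alpha:2\le\alpha<\kappa\}\times\omega$ with $p(\alpha,n)<\alpha$, ordered by reverse inclusion. Columns $\alpha<2$ carry no information, and without them $\mathbb K$ is separative. It is $\kappa$-c.c. Let $B=RO(\mathbb K)$, computed in $V$, with $\mathbb K\subseteq B$ dense. For $\delta<\kappa$ put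
$$\mathbb K_\delta=\{p:\mathrm{dom}\,p\subseteq\delta\times\omega\},\qquad \mathbb K^\delta=\{p:\mathrm{dom}\,p\cap(\delta\times\omega)=\emptyset\},$$
so $\mathbb K\cong\mathbb K_\delta\times\mathbb K^\delta$. Let $B_\delta=\{\sup S:S\subseteq\mathbb K_\delta\}\cong RO(\mathbb K_\delta)$, the complete subalgebra of $B$ generated by $\mathbb K_\delta$, and $\mathrm{Aut}_\delta(B)=\{\pi\in\mathrm{Aut}(B):\pi\restriction B_\delta=\mathrm{id}\}$. *Small* means of cardinality $<\kappa$ in $V$. A *complete subalgebra* is closed under all sups and infs of the big algebra; a *complete embedding* is an injective homomorphism preserving all sups. We identify generic filters on $\mathbb K$ with generic ultrafilters on $B$. The set $H\cap\mathbb K_\delta$ determines $H\cap B_\delta$: an element $b\in B_\delta$ lies in $H$ iff some $p\in H\cap\mathbb K_\delta$ is $\le b$.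

In $V$ we have:

**(B1)** $|B_\delta|\le 2^{|\mathbb K_\delta|}<\kappa$. By the $\kappa$-c.c., every $b\in B$ is the sup of fewer than $\kappa$ conditions, so $B=\bigcup_{\delta<\kappa}B_\delta$, $|B|=\kappa$, and every small subset of $B$ lies in some $B_\delta$. For limit $\lambda<\kappa$, $\bigcup_{\delta<\lambda}B_\delta$ is dense in $B_\lambda$, because conditions are finite and so $\mathbb K_\lambda=\bigcup_{\delta<\lambda}\mathbb K_\delta$. We may and do assume that the universe of $B$ is the set $\kappa$; so each $B_\delta$ is an element of $V_\kappa$.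

**(B2)** For $\pi\in\mathrm{Aut}(B)$ the set $C_\pi=\{\delta<\kappa:\pi[B_\delta]=B_\delta\}$ is club. *Closed:* if $\lambda$ is a limit of elements of $C_\pi$, then $\pi$ maps $\bigcup_{\delta<\lambda}B_\delta$ onto itself, and $B_\lambda$ is the set of sups of subsets of this union. *Unbounded:* choose $\delta_n<\delta_{n+1}$ with $\pi[B_{\delta_n}]\cup\pi^{-1}[B_{\delta_n}]\subseteq B_{\delta_{n+1}}$; then $\sup_n\delta_n\in C_\pi$ by the same density.

**(B3)** If $\langle\delta_i:i<\lambda\rangle$ and $\langle\delta'_i:i<\lambda'\rangle$ ($\lambda,\lambda'$ limit) are strictly increasing with sups $\delta,\delta'<\kappa$, every isomorphism $\bigcup_iB_{\delta_i}\to\bigcup_iB_{\delta'_i}$ extends uniquely to an isomorphism $B_\delta\to B_{\delta'}$, since these are the completions of dense subalgebras.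

**(B4)** If $0\ne b\in B_\nu$ and $q\in\mathbb K^\nu$, then $b\wedge q\ne0$, since some $p\in\mathbb K_\nu$ is $\le b$ and $p\cup q$ is a condition. So $(b,q)\mapsto b\wedge q$ is a dense embedding of $B_\nu^+\times\mathbb K^\nu$ into $B^+$: it preserves order, $(b\wedge q)\wedge(b'\wedge q')$ is nonzero exactly when $b\wedge b'\ne0$ and $q,q'$ are compatible, and the range includes $\mathbb K$.

**Fact 2** (Jech, *Set Theory*, 3rd ed., Lemma 26.7). *If $P$ is separative, $|P|=\mu>\aleph_0$ and $\Vdash_P|\mu|=\aleph_0$, then $RO(P)\cong RO(\mathrm{Coll}(\omega,\mu))$.*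

For example, if $\mu<\kappa$ is an uncountable cardinal, then $\mathbb K_{\mu+1}$ has size $\mu$, and its column $\mu$ collapses $\mu$; so $B_{\mu+1}\cong RO(\mathrm{Coll}(\omega,\mu))$.

**Quotients.** Let $D$ be a complete subalgebra of a complete Boolean algebra $W$ in $V$. For $w\in W$ let $\pi_D(w)=\min\{d\in D:d\ge w\}$. If $D=\{0,1\}$, then $\pi_D(w)=1$ for all $w\neq 0$; if $W=B$, $D=B_\delta$ and $p\in\mathbb K_\delta$, $q\in\mathbb K^\delta$, then $\pi_D(p\wedge q)=p$, since any $d\in B_\delta$ above $p\wedge q$ satisfies $(p\wedge\neg d)\wedge q=0$, whence $p\le d$ by (B4). If $g$ is a $V$-generic ultrafilter on $D$, let $W/g$ be the quotient of $W$ by the filter generated by $g$, with classes $[w]$.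

**Lemma 3.** (a) *$[w]=0$ iff $d\wedge w=0$ for some $d\in g$, iff $\pi_D(w)\notin g$. For $d\in D$: $d\Vdash[w]\le[u]$ iff $d\wedge w\le u$.*
(b) *$W/g$ is complete in $V[g]$, and $w\mapsto[w]$ preserves the sups of families lying in $V$. If $\Delta\in V$ is dense in $W^+$, then $\{[w]:w\in\Delta\}\setminus\{0\}$ is dense in $(W/g)^+$.*
(c) *The $V$-generic $H$ on $W$ with $H\cap D=g$ correspond to the $V[g]$-generic ultrafilters on $W/g$ via $H\mapsto\{[w]:w\in H\}$, with the same extension.*
(d) *(Mixing) If $\dot c$ is a $D$-name for an element of $W/\dot g$, there is exactly one $w\in W$ with $\Vdash_D\dot c=[w]$.*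
(e) *If $W=B$, $D=B_\delta$, then $q\mapsto[q]$ is a dense embedding of $\mathbb K^\delta$ into $(B/g)^+$; so $B/g\cong RO(\mathbb K^\delta)^{V[g]}$.*

*Proof.* (a) The class $[w]$ is $0$ iff $\neg w\ge d$ for some $d\in g$. If $d\wedge w=0$ with $d\in g$, then $\pi_D(w)\le\neg d$, so $\pi_D(w)\notin g$. If $\pi_D(w)\notin g$, then $d=\neg\pi_D(w)\in g$ and $d\wedge w=0$. If $d\wedge w\le u$, clearly $d\Vdash[w]\le[u]$. If $e=d\wedge w\wedge\neg u\ne0$, then $0\ne\pi_D(e)\le d$, and a generic containing $\pi_D(e)$ gives $[w\wedge\neg u]\ge[e]\ne0$.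

(b) Let $\dot S$ be a name for a subset of $W/\dot g$, $d_w=\|[w]\in\dot S\|_D$ and $s=\bigvee_w(d_w\wedge w)$. If $[w]\in S$, then $d_w\in g$, so $[w]=[d_w\wedge w]\le[s]$. If $[u]$ is an upper bound of $S$, some $d\in g$ forces this, so $d\wedge d_w\wedge w\le u$ for all $w$ by (a), hence $d\wedge s\le u$ and $[s]\le[u]$. So $[s]=\sup S$. Next, let $S_0\in V$, $S_0\subseteq W$. Then $[\bigvee S_0]$ is an upper bound of $\{[w]:w\in S_0\}$; if $[u]$ is another, some $d\in g$ satisfies $d\wedge w\le u$ for all $w\in S_0$, so $d\wedge\bigvee S_0\le u$. Finally, if $[b]\ne0$, then $b=\bigvee\{w\in\Delta:w\le b\}$, so $[b]$ is the sup of the classes of these $w$, and one of them is nonzero.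

(c) Let $H$ be $V$-generic on $W$ with $H\cap D=g$, and $\bar H=\{[w]:w\in H\}$. For $w\in H$ we have $\pi_D(w)\in g$, so $[w]\ne0$. If $[w]=[w']$ and $w\in H$, some $d\in g\subseteq H$ has $d\wedge w=d\wedge w'$, so $w'\in H$. Thus $\bar H$ is an ultrafilter. If $S\in V[g]$ and $\sup S=1$, take $\dot S$, $d_w$, $s$ as in (b). Then $[s]=1$, so $s\in H$, and by genericity some $d_w\wedge w\in H$. So $d_w\in g$ and $[w]\in S\cap\bar H$. Conversely, if $\bar H$ is $V[g]$-generic, $H=\{w:[w]\in\bar H\}$ is an ultrafilter with $H\cap D=g$, and it meets every $S_0\in V$ with $\bigvee S_0=1$, since $\sup_{w\in S_0}[w]=1$ by (b). Clearly $V[H]=V[g][\bar H]$.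

(d) Let $A$ be a maximal antichain of $D$ and $d\Vdash\dot c=[w_d]$ for $d\in A$. Put $w=\bigvee_{d\in A}(d\wedge w_d)$; then $d\wedge w=d\wedge w_d$. If also $\Vdash\dot c=[w']$, then $u=w\triangle w'$ has $\Vdash[u]=0$, so $\pi_D(u)$ belongs to no generic, $\pi_D(u)=0$ and $u=0$.

(e) By (B4) and (a), $[q]\ne0$. Order and incompatibility are clearly preserved. Let $[b]\ne0$. The set of $p\in\mathbb K_\delta$ such that $p\wedge b=0$ or $p\wedge q\le b$ for some $q\in\mathbb K^\delta$ is dense: if $p\wedge b\ne0$, choose $p'\in\mathbb K_\delta$, $q\in\mathbb K^\delta$ with $p'\wedge q\le p\wedge b$; then $p'\le p$. So $g$ contains such a $p$; $p\wedge b\neq 0$ as $[b]\ne0$, and $[q]=[p\wedge q]\le[b]$. $\square$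

**Lemma 4.** *Let $\mu$ be an uncountable cardinal, $D$ a complete subalgebra of a complete algebra $W$ with $|D|<\mu$, where $W$ has a dense set of size $\le\mu$ and forces $|\mu|=\aleph_0$. If $g$ is $D$-generic, then $W/g\cong RO(\mathrm{Coll}(\omega,\mu))$ in $V[g]$.*

*Proof.* As $|D|<\mu$, $\mu$ is an uncountable cardinal in $V[g]$. By Lemma 3, $W/g$ is complete, forces $|\mu|=\aleph_0$ and has a dense set of size $\le\mu$; a dense subset of the positive elements of a Boolean algebra is separative. Its size is exactly $\mu$, since a forcing with a dense set of size $<\mu$ preserves $\mu$ as a cardinal. Apply Fact 2 in $V[g]$. $\square$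

The next lemma says that after any bounded amount of information, the rest of $V[G]$ is again a Lévy collapse.

**Lemma 5 (Factor Lemma).** *Let $y\in V[G]$, $y\subseteq S\in V$, $|S|^V<\kappa$. Then $y\in V[G\cap B_\nu]$ for some $\nu<\kappa$, $\kappa$ is inaccessible in $V[y]$, and $V[G]=V[y][G']$ for some $G'$ that is $\mathbb K$-generic over $V[y]$.*

*Proof.* **Step 1: find a small algebra that carries exactly $y$.** Let $\dot y$ be a name for $y$, forced to be a subset of $S$, and let $D$ be the complete subalgebra of $B$ generated by $\{\|s\in\dot y\|:s\in S\}$. By (B1) the generators lie in some $B_\nu$, so $D\subseteq B_\nu$ is small. Let $g=G\cap D$. Then $s\in y$ iff $\|s\in\dot y\|\in g$. Conversely, $g$ is computed from $y$ by recursion along the generation of $D$ from its generators: $\neg d\in g$ iff $d\notin g$, and $\bigvee Z\in g$ iff $Z\cap g\ne\emptyset$ (for $Z\in V$). So $V[g]=V[y]\subseteq V[G\cap B_\nu]$. As $|D|<\kappa$, $\kappa$ is inaccessible in $V[y]$.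

**Step 2: identify $B/g$.** Choose an uncountable cardinal $\mu<\kappa$ with $|D|<\mu$ and $D\subseteq B_{\mu+1}$. By Lemma 4 (with $W=B_{\mu+1}$) and Fact 2, in $V[y]$ we have $B_{\mu+1}/g\cong RO(\mathrm{Coll}(\omega,\mu))\cong RO(\mathbb K_{\mu+1})$. I claim that $([w],q)\mapsto[w\wedge q]$ is a dense embedding of $(B_{\mu+1}/g)^+\times\mathbb K^{\mu+1}$ into $(B/g)^+$. It is well defined and preserves order. If $d\wedge w\wedge q=0$ with $d\in g$, then $d\wedge w=0$ by (B4), so $[w]=0$; hence the values are nonzero. Incompatible pairs have $[w\wedge w']=0$ or $q\wedge q'=0$, so incompatible values. For density let $[b]\ne0$. Consider the set of $d\in D^+$ such that $d\wedge b=0$, or $d=\pi_D(w)$ for some $w\in B_{\mu+1}^+$ and $q\in\mathbb K^{\mu+1}$ with $w\wedge q\le b$. It is dense in $D$: given $d_0$ with $d_0\wedge b\ne0$, pick $w\in\mathbb K_{\mu+1}$, $q\in\mathbb K^{\mu+1}$ with $w\wedge q\le d_0\wedge b$; then $(w\wedge\neg d_0)\wedge q=0$, so $w\le d_0$ by (B4), and $\pi_D(w)\le d_0$. So $g$ contains such a $d$, and $d\wedge b\ne0$ because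 $[b]\ne0$; thus $d=\pi_D(w)\in g$, $[w]\ne0$ and $[w\wedge q]\le[b]$.

**Step 3: conclude.** In $V[y]$, $B/g\cong RO(\mathbb K_{\mu+1}\times\mathbb K^{\mu+1})=RO(\mathbb K)$. By Lemma 3(c), $V[G]$ is a $B/g$-generic extension of $V[g]=V[y]$. $\square$

As an application, let us keep the promise from Section 1. Let $r$ be a real of $V[G]$, so $V[r]\subseteq V[G\cap B_\nu]$ for some $\nu<\kappa$. In the latter model $\kappa$ is inaccessible, so $G\notin V[r]$. By Lemma 5, $V[G]$ is a $\mathbb K$-generic extension of $V[r]$, so by Fact 1 a subset of $B$ definable in $V[G]$ from $r$ and parameters in $V$ lies in $V[r]$. Hence $G$ is *not* definable from a real and parameters in $V$.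

## 3. The perfect-tree argument and the need for bounded support

Here is the first serious approach. It settles countable sets of *reals*.

**Proposition.** *A countable $V$-definable set $X$ of reals in $V[G]$ is a subset of $V$.*

*Proof.* Let $x\in X\setminus V$. By Lemma 5, $x=\sigma[h]$ with $h=G\cap B_\nu$ and $\sigma\in V$ a $B_\nu$-name. As $V[G]$ is a $\mathbb K$-generic extension of $V[h]$, Fact 1 gives $V[h]\models 1_{\mathbb K}\Vdash\sigma[h]\in X$, where $X$ is replaced by its definition. So some $p\in G\cap\mathbb K_\nu$ forces "$\sigma\notin V$, and $1_{\mathbb K}\Vdash\sigma\in X$". In $V[G]$ the dense subsets of $\mathbb K_\nu\times\mathbb K_\nu$ lying in $V$ form a countable set. So one builds a tree $\langle p_s:s\in2^{<\omega}\rangle$ below $p$ such that for distinct branches $z,z'$ the filters $h_z,h_{z'}$ are mutually generic over $V$. Then $V[h_z]\cap V[h_{z'}]=V$, so $\sigma[h_z]\ne\sigma[h_{z'}]$. By Lemma 5, $V[G]$ is a $\mathbb K$-generic extension of $V[h_z]$, so $\sigma[h_z]\in X$. Thus $X$ has $2^{\aleph_0}$ elements, a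 contradiction. $\square$

Now let $x\in X$ be an arbitrary set with a $\mathbb K$-name $\tau$, and try to run the same tree with $\mathbb K$ in place of $\mathbb K_\nu$. It breaks at two points. First, $\omega$ many finite conditions have a countable total domain, so they cannot meet all the dense sets $\{p:(\alpha,0)\in\mathrm{dom}\,p\}$ for $2\le\alpha<\kappa=\omega_1^{V[G]}$. Second, and worse, if $H_0,H_1$ are mutually generic over $V$ for $\mathbb K$, then $V[H_0]\cap V[H_1]=V$, so they do not both generate $V[G]$. The sets $\tau[H_0]$ and $\tau[H_1]$ are then elements of two different versions of $X$.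

What made reals easy is that $x$ depended on a bounded part of $G$. For a general $x$ we cannot expect a $B_\delta$-name. But a weaker statement would do: that among the generic $H$ with $V[H]=V[G]$, the value $\tau[H]$ depends only on $H\cap B_\delta$, for some $\delta<\kappa$. Two such $H,H'$ with $H\cap B_\delta=H'\cap B_\delta$ will turn out to be related by some $\pi\in\mathrm{Aut}_\delta(B)$ in $V$. So we want the group of those $\pi\in\mathrm{Aut}(B)$ that never change the value of $\tau$ to contain some $\mathrm{Aut}_\delta(B)$. The countability of $X$ tells us that this group has small index in $\mathrm{Aut}(B)$, because moving $\tau$ by an automorphism produces only names for elements of $X$. This leads to a purely algebraic statement in $V$.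

**Theorem A (small index property; in $V$).** *If $T\le\mathrm{Aut}(B)$ has index $<2^\kappa$, then $T\supseteq\mathrm{Aut}_\delta(B)$ for some $\delta<\kappa$.*

*Example.* For $b\in B$ let $T=\{\pi:\pi(b)=b\}$. Its index is the size of the orbit of $b$, so at most $|B|=\kappa<2^\kappa$; and $T\supseteq\mathrm{Aut}_\delta(B)$ as soon as $b\in B_\delta$.

**Theorem B.** *Let $X\in V[G]$ be $V$-definable with $(|X|^{\aleph_0}<2^{\aleph_1})^{V[G]}$. Then every element of $X$ is definable in $V[G]$ from a real and parameters in $V$.*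

Countable sets satisfy the hypothesis, since $|X|^{\aleph_0}\le2^{\aleph_0}=\aleph_1<2^{\aleph_1}$ in $V[G]$. Sections 4–7 prove Theorem A and take place in $V$. Section 8 deduces bounded support and Theorem B. In Section 9 the perfect tree returns and proves Theorem C.

## 4. Extending and amalgamating isomorphisms of small subalgebras

**Lemma 6.** (a) *Every isomorphism $f:D\to D'$ between small complete subalgebras of $B$ extends to an automorphism of $B$.* (b) *If $D\subseteq B$ is a small complete subalgebra and $D$ is a complete subalgebra of a small complete Boolean algebra $E$, there is a complete embedding $E\to B$ that is the identity on $D$.*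

*Proof.* **Step 1: a lifting claim.** Let $\mu<\kappa$ be an uncountable cardinal, let $D\subseteq W$ and $D'\subseteq W'$ be complete subalgebras of complete algebras, $|D|<\mu$, and suppose $W,W'$ have dense sets of size $\le\mu$ and force $|\mu|=\aleph_0$. *Then every isomorphism $f:D\to D'$ extends to an isomorphism $W\to W'$.*

Let $g$ be $D$-generic; then $f[g]$ is $D'$-generic and $V[f[g]]=V[g]$. By Lemma 4, in $V[g]$ both $W/g$ and $W'/f[g]$ are isomorphic to $RO(\mathrm{Coll}(\omega,\mu))$. Let $\dot c$ be a $D$-name for an isomorphism $W/\dot g\to W'/f[\dot g]$. By mixing, let $F(w)$ be the unique $w'\in W'$ with $\Vdash_D\dot c([w])=[w']$. By uniqueness, $F$ is a homomorphism, and the map obtained in the same way from $\dot c^{-1}$ is its inverse. For $d\in D$, $[d]$ is $1$ or $0$ according to whether $d\in g$, and $[f(d)]$ is $1$ or $0$ according to whether $f(d)\in f[g]$. So $\Vdash\dot c([d])=[f(d)]$ and $F(d)=f(d)$.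

**Step 2: part (a).** Choose an uncountable cardinal $\mu<\kappa$ with $|D|<\mu$ and $D\cup D'\subseteq B_\mu$. Step 1 with $W=W'=B_{\mu+1}$ (dense set $\mathbb K_{\mu+1}$) gives $F\in\mathrm{Aut}(B_{\mu+1})$ extending $f$. By (B4), $B$ is the completion of $B_{\mu+1}^+\times\mathbb K^{\mu+1}$, so $F\times\mathrm{id}$ induces an automorphism of $B$ extending $F$.

**Step 3: part (b).** Choose an uncountable cardinal $\mu<\kappa$ with $\mu>|E|$ and $D\subseteq B_\mu$. Let $W=RO(E^+\times\mathrm{Coll}(\omega,\mu))$, which contains $E$ as a complete subalgebra, has a dense set of size $\mu$ and collapses $\mu$. Apply Step 1 to $\mathrm{id}_D$, $W$ and $W'=B_{\mu+1}$, and restrict the isomorphism to $E$. $\square$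

**Lemma 7 (amalgamation).** *Let $D$ be a complete subalgebra of small complete algebras $E$ and $F$. There are a small complete algebra $A$ with $F$ as a complete subalgebra and a complete embedding $k:E\to A$, identity on $D$, such that whenever $\sigma\in\mathrm{Aut}(E)$, $\rho\in\mathrm{Aut}(F)$, $\sigma[D]=D$ and $\sigma\restriction D=\rho\restriction D$, there is $\omega\in\mathrm{Aut}(A)$ with $\omega\restriction F=\rho$ and $\omega k=k\sigma$.*

For $D=\{0,1\}$ the algebra below is just the completion of the product $E^+\times F^+$, with $\omega$ induced by $\sigma\times\rho$. The lemma says that this works over a common part too.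

*Proof.* **Step 1: the poset.** Let $\pi_E:E\to D$ and $\pi_F:F\to D$ be the projections. For $d\in D$ we have $\pi_E(e\wedge d)=\pi_E(e)\wedge d$: "$\le$" is clear, and $e\le\pi_E(e\wedge d)\vee\neg d\in D$ gives $\pi_E(e)\le\pi_E(e\wedge d)\vee\neg d$, hence "$\ge$". The same holds for $F$. Let
$$P=\{(e,f)\in E^+\times F^+:\pi_E(e)\wedge\pi_F(f)\ne0\},$$
ordered coordinatewise, and $A=RO(P)$, which is small since $\kappa$ is a strong limit. Write $[e,f]$ for the image of $(e,f)$ in $A$.

**Step 2: $k$ is a complete embedding.** Put $k(e)=[e,1]$ and $k(0)=0$. Then $k(e)\ne0$ for $e\ne0$, $k$ is monotone, and disjoint $e,e'$ have disjoint images. Let $e=\bigvee S$; we show $k(e)\le\bigvee k[S]$. Otherwise some $(e',f)\in P$ has $[e',f]\le k(e)$ and is incompatible with $(s,1)$ for all $s\in S\setminus\{0\}$. A common lower bound of $(e',f)$ and $(e,1)$ lets us assume $e'\le e$. Put $e_0=e'\wedge\pi_F(f)$; then $\pi_E(e_0)=\pi_E(e')\wedge\pi_F(f)\ne0$, so $e_0\ne0$. As $e_0\le e$, some $s\in S$ has $e_0\wedge s\ne0$. Since $\pi_E(e_0\wedge s)\le\pi_F(f)$,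 we get $(e_0\wedge s,f)\in P$, and it lies below both $(e',f)$ and $(s,1)$, a contradiction. So $k$ preserves sups; with $k(1)=1$ and disjointness it preserves complements, and it is injective. Symmetrically $k_F(f)=[1,f]$ is a complete embedding of $F$.

**Step 3: the two embeddings agree on $D$.** Let $d\in D^+$ and $(e,f)\le(d,1)$. Then $\pi_E(e)\le d$, so $\pi_E(e)\wedge\pi_F(f\wedge d)=\pi_E(e)\wedge\pi_F(f)\wedge d=\pi_E(e)\wedge\pi_F(f)\ne0$. Thus $(e,f\wedge d)\in P$, and $(e,f)$ is compatible with $(1,d)$. Hence $k(d)\le k_F(d)$, and $k(d)=k_F(d)$ by symmetry. Identify $F$ with $k_F[F]$.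

**Step 4: amalgamate automorphisms.** For $\sigma,\rho$ as in the statement, $\pi_E\sigma=\sigma\pi_E$ and $\pi_F\rho=\rho\pi_F$ since both map $D$ onto $D$. So $\pi_E(\sigma e)\wedge\pi_F(\rho f)=\sigma(\pi_E(e)\wedge\pi_F(f))$, and $(e,f)\mapsto(\sigma e,\rho f)$ is an automorphism of $P$. It induces $\omega$. $\square$

## 5. A family of $2^\kappa$ automorphisms that solves every small extension task

How can one show that a subgroup $T$ has many cosets? If $p\in T$, $q\notin T$ and $q=gpg^{-1}$, then $g\notin T$. One such conjugation gives one new coset. To get $2^\kappa$ cosets we want sequences $p_i\in T$, $q_i\notin T$ $(i<\kappa)$ and, for every $a\in2^\kappa$, one automorphism $h_a$ that conjugates $p_i$ to $p_i$ whenever $a(i)=0$, and $q_i$ to $p_i$ whenever $a(i)=1$. If $a(i)=0$ and $b(i)=1$, then $h_b^{-1}h_a$ conjugates $p_i\in T$ to $q_i\notin T$, so $h_aT\neq h_bT$.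

We build the $h_a$ by approximations on the algebras $B_{\delta_i}$. For this, $p_i,q_i$ should be the identity on $B_{\delta_i}$ and so "generic" above it that a back-and-forth argument makes them conjugate. The difficulty is to find generic elements *in $T$*, as we know nothing about $T$ except its index. The way around it is to build $2^\kappa$ automorphisms $x_a$, mutually generic in a strong sense. By the pigeonhole principle, many quotients $x_ax_{a'}^{-1}$ lie in $T$. If $b\notin T$, then $b\,x_cx_{c'}^{-1}\notin T$ for such quotients. So the genericity must hold for quotients *and* for quotients twisted by elements $b$ prescribed in advance.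

Fix $\langle b_\gamma:\gamma<\kappa\rangle$ in $\mathrm{Aut}(B)$, and let $b_*=\mathrm{id}$, where $*\in V_\omega$ is a fixed non-ordinal.

**Definition.** Given automorphisms $x_a$ ($a\in2^\kappa$) and $\lambda<\kappa$, a sequence $\langle r_i:i<\lambda\rangle$ is *admissible* if $r_i=b_{\gamma_i}x_{a_i}x_{a'_i}^{-1}$ with $\gamma_i\in\kappa\cup\{*\}$ and $a_i,a'_i$ $(i<\lambda)$ pairwise distinct (all of them). For instance, $\langle x_ax_{a'}^{-1},\,b_0x_cx_{c'}^{-1}\rangle$ is admissible if $a,a',c,c'$ are distinct.

**Lemma 8.** *There are a strictly increasing continuous $\langle\eta_\ell:\ell<\kappa\rangle$ in $\kappa$ and $x_a\in\mathrm{Aut}(B)$ $(a\in2^\kappa)$ such that*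

1. *$x_a[B_{\eta_\ell}]=B_{\eta_\ell}$;*
2. *$a\restriction\ell=a'\restriction\ell$ implies $x_a\restriction B_{\eta_\ell}=x_{a'}\restriction B_{\eta_\ell}$;*
3. *$b_\gamma[B_{\eta_\ell}]=B_{\eta_\ell}$ for $\gamma<\ell$;*
4. *(**Gen**) let $\langle r_i:i<\lambda\rangle$ be admissible, $r_i[B_{\eta_m}]=B_{\eta_m}$ for all $i<\lambda$, let $E\in V_\kappa$ be a complete algebra having $B_{\eta_m}$ as a complete subalgebra, and let $\sigma_i\in\mathrm{Aut}(E)$ extend $r_i\restriction B_{\eta_m}$. Then there is a complete embedding $j:E\to B$, identity on $B_{\eta_m}$, with $j\sigma_i=r_ij$ for all $i<\lambda$.*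

In words, (Gen) says that any small abstract extension of the way the $r_i$ act on $B_{\eta_m}$ is realized by the $r_i$ inside $B$.

*Proof.* **Step 1: the shape of the recursion.** By recursion on $\ell<\kappa$ we define $\eta_\ell$ and $x_s\in\mathrm{Aut}(B_{\eta_\ell})$ for $s\in2^\ell$, with $s\subseteq s'\Rightarrow x_s\subseteq x_{s'}$, preserving (3). Start with any $\eta_0$ and $x_\emptyset=\mathrm{id}$. At limit $\ell$ let $\eta_\ell=\sup_{\ell'<\ell}\eta_{\ell'}$ and let $x_s$ be the extension of $\bigcup_{\ell'<\ell}x_{s\restriction\ell'}$ given by (B3). Condition (3) persists because each $C_{b_\gamma}$ is closed.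

**Step 2: list the tasks at $\ell$.** Let $\mathcal T_\ell$ be the set of all
$$\mathfrak t=(m,\lambda,\langle t_i,t_i',\gamma_i\rangle_{i<\lambda},E,\langle\sigma_i\rangle_{i<\lambda})$$
such that $m\le\ell$; $(m,\lambda,\langle\gamma_i\rangle,E,\langle\sigma_i\rangle)\in V_\ell$; $\gamma_i\in\ell\cup\{*\}$; $t_i,t'_i\in2^\ell$ $(i<\lambda)$ are pairwise distinct; $b_{\gamma_i}[B_{\eta_m}]=B_{\eta_m}$; $E$ is a complete algebra with complete subalgebra $B_{\eta_m}$; and $\sigma_i\in\mathrm{Aut}(E)$ extends $b_{\gamma_i}x_{t_i}x_{t'_i}^{-1}\restriction B_{\eta_m}$. Add one trivial task without demand, listed first. As $\kappa$ is inaccessible, $|V_\ell|,2^{|\ell|}<\kappa$ and $|\mathcal T_\ell|<\kappa$. Enumerate $\mathcal T_\ell$ as $\langle\mathfrak t_\zeta:\zeta<\theta\rangle$ with $1\le\theta<\kappa$.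

We define strictly increasing continuous $\eta_{\ell,\zeta}$ $(\zeta\le\theta)$ with $\eta_{\ell,0}=\eta_\ell$, and $x_{s,\zeta}\in\mathrm{Aut}(B_{\eta_{\ell,\zeta}})$ for $s\in2^\ell$, increasing in $\zeta$, with $x_{s,0}=x_s$, such that $B_{\eta_{\ell,\zeta}}$ is invariant under all $b_\gamma$ with $\gamma<\ell$, and also under $b_\ell$ if $\zeta\ge1$. At limit $\zeta$ take sups, extend the unions by (B3), and use that the $C_{b_\gamma}$ are closed.

**Step 3: fulfill one task.** At stage $\zeta$ let $\mathfrak t_\zeta=\mathfrak t$ as displayed, $F=B_{\eta_{\ell,\zeta}}$ and $\rho_i=b_{\gamma_i}x_{t_i,\zeta}x_{t'_i,\zeta}^{-1}\in\mathrm{Aut}(F)$. The maps $x_{t_i},x_{t'_i}$ extend $x_{t_i\restriction m},x_{t_i'\restriction m}\in\mathrm{Aut}(B_{\eta_m})$, so $\rho_i$ and $\sigma_i$ agree on $B_{\eta_m}$ and map it onto itself. Lemma 7 with $D=B_{\eta_m}$ gives $A\supseteq F$, $k:E\to A$ and $\omega_i\in\mathrm{Aut}(A)$ with $\omega_i\restriction F=\rho_i$ and $\omega_ik=k\sigma_i$. By Lemma 6(b), applied to $F\subseteq A$, we may assume that $A$ is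 a complete subalgebra of $B$ containing $F$. We now extend the $x_{s,\zeta}$ so that the twisted quotient of index $i$ becomes $\omega_i$ on $A$.

For $i<\lambda$ let $X_{t'_i}\in\mathrm{Aut}(B)$ be any extension of $x_{t'_i,\zeta}$ (Lemma 6(a)). Let $Y_i=X_{t'_i}^{-1}[A]\supseteq F$ and
$$y_i=b_{\gamma_i}^{-1}\,\omega_i\,X_{t'_i}\restriction Y_i:\ Y_i\to b_{\gamma_i}^{-1}[A],$$
an isomorphism between small complete subalgebras of $B$. On $F$ it equals $b_{\gamma_i}^{-1}\rho_ix_{t'_i,\zeta}=x_{t_i,\zeta}$. Let $X_{t_i}\in\mathrm{Aut}(B)$ extend $y_i$ (Lemma 6(a)). For all other $s\in2^\ell$ let $X_s\in\mathrm{Aut}(B)$ be any extension of $x_{s,\zeta}$. There is no conflict, because all $t_i,t'_i$ are pairwise distinct. (For the trivial task use arbitrary extensions and $A=F$.)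

By (B2), intersecting fewer than $\kappa$ clubs, choose $\eta_{\ell,\zeta+1}>\eta_{\ell,\zeta}$ such that $A\subseteq B_{\eta_{\ell,\zeta+1}}$ and $B_{\eta_{\ell,\zeta+1}}$ is invariant under all $X_s$ $(s\in2^\ell)$ and all $b_\gamma$ $(\gamma\le\ell)$. Put $x_{s,\zeta+1}=X_s\restriction B_{\eta_{\ell,\zeta+1}}$. Then
$$b_{\gamma_i}x_{t_i,\zeta+1}x_{t'_i,\zeta+1}^{-1}\restriction A=b_{\gamma_i}\,y_i\,X_{t'_i}^{-1}\restriction A=\omega_i\qquad(i<\lambda).\tag{1}$$
When all tasks are done, let $\eta_{\ell+1}=\eta_{\ell,\theta}$ and $x_{s^\frown0}=x_{s^\frown1}=x_{s,\theta}$. Condition (3) holds at $\ell+1$ because $\theta\ge1$.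

**Step 4: verify (1)–(4).** Let $x_a=\bigcup_{\ell<\kappa}x_{a\restriction\ell}\in\mathrm{Aut}(B)$. Conditions (1) and (2) hold since $x_a\restriction B_{\eta_\ell}=x_{a\restriction\ell}\in\mathrm{Aut}(B_{\eta_\ell})$; (3) was maintained. For (4), $b_{\gamma_i}$ preserves $B_{\eta_m}$, since $r_i,x_{a_i},x_{a'_i}$ do. As $\lambda<\kappa$ and $\kappa$ is regular, there is $\ell\ge m$ such that $(m,\lambda,\langle\gamma_i\rangle,E,\langle\sigma_i\rangle)\in V_\ell$, all ordinals among the $\gamma_i$ are $<\ell$, and all $a_i\restriction\ell,a'_i\restriction\ell$ are pairwise distinct. Then $(m,\lambda,\langle a_i\restriction\ell,a'_i\restriction\ell,\gamma_i\rangle_{i<\lambda},E,\langle\sigma_i\rangle_{i<\lambda})\in\mathcal T_\ell$ was treated at some stage. With the $k$ of that stage let $j=k:E\to A\subseteq B$. It is the identity on $B_{\eta_m}$, and (1) says $r_i\restriction A=\omega_i$, so $r_ij=\omega_ik=k\sigma_i=j\sigma_i$. $\square$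

## 6. Conjugating admissible sequences by back-and-forth

Fix the objects of Lemma 8.

**Lemma 9.** *Let $\langle r_i\rangle_{i<\lambda}$ and $\langle p_i\rangle_{i<\lambda}$ be admissible ($\lambda<\kappa$), all $r_i,p_i$ preserving $B_{\eta_{m_0}}$, and let $f\in\mathrm{Aut}(B_{\eta_{m_0}})$ satisfy $fr_i=p_if$ on $B_{\eta_{m_0}}$. Then $f$ extends to $\hat f\in\mathrm{Aut}(B)$ with $\hat fr_i\hat f^{-1}=p_i$ for all $i<\lambda$.*

*Proof.* By Lemma 8(1),(3) all $r_i,p_i$ preserve $B_{\eta_m}$ for all sufficiently large $m<\kappa$. We build an increasing chain of isomorphisms $f_k:D_k\to D'_k$ $(k<\kappa)$ between small complete subalgebras of $B$, with $D_k$ invariant under all $r_i$, $D'_k$ invariant under all $p_i$, and $f_kr_i=p_if_k$ on $D_k$. Call $0$ and limit ordinals even. We require $D'_k$ to be some $B_{\eta_n}$ if $k$ is even, and $D_k$ to be some $B_{\eta_n}$ if $k$ is odd. Put $f_0=f$.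

**Step 1, $k$ even: enlarge the domain.** Let $D'_k=B_{\eta_n}$. Choose $m\ge k$, larger than all indices used so far, with $D_k\subseteq B_{\eta_m}$ and $B_{\eta_m}$ invariant under all $r_i$. By renaming elements choose $E\in V_\kappa$ with $E\supseteq D'_k$ and an isomorphism $F:B_{\eta_m}\to E$ extending $f_k$; then $D'_k$ is a complete subalgebra of $E$. Put $\sigma_i=Fr_iF^{-1}\in\mathrm{Aut}(E)$. On $D'_k$ we have $\sigma_i=f_kr_if_k^{-1}=p_i$. By (Gen) for $\langle p_i\rangle$ at $B_{\eta_n}$ there is a complete embedding $j:E\to B$, identity on $B_{\eta_n}$, with $j\sigma_i=p_ij$. Let $f_{k+1}=jF$, with domain $B_{\eta_m}$ and range $j[E]$, which is $p_i$-invariant. It extends $f_k$, and $f_{k+1}r_i=jFr_i=j\sigma_iF=p_ijF=p_if_{k+1}$.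

**Step 2, $k$ odd: enlarge the range.** Now $D_k=B_{\eta_n}$. Do the same with $f_k^{-1}$, which satisfies $f_k^{-1}p_i=r_if_k^{-1}$, interchanging the roles of $\langle r_i\rangle$ and $\langle p_i\rangle$ and using (Gen) for $\langle r_i\rangle$ at $B_{\eta_n}$. The new range is some $B_{\eta_m}$ with $m\ge k$ larger than all indices used so far.

**Step 3, $k$ limit: complete.** Both $\bigcup_{k'<k}D_{k'}$ and $\bigcup_{k'<k}D'_{k'}$ are unions of strictly increasing chains of algebras $B_{\eta_n}$. As $\langle\eta_n\rangle$ is continuous, (B3) extends $\bigcup_{k'<k}f_{k'}$ to an isomorphism $f_k:B_{\eta_n}\to B_{\eta_{n'}}$ for suitable $n,n'$. Invariance and the intertwining relations persist since they hold on dense subalgebras.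

Since $m\ge k$ at each step, the domains and ranges exhaust $B$, and $\hat f=\bigcup_kf_k$ is as required. $\square$

## 7. Subgroups of index less than $2^\kappa$: proof of Theorem A

Let $[\mathrm{Aut}(B):T]<2^\kappa$, and suppose that $T\not\supseteq\mathrm{Aut}_\gamma(B)$ for every $\gamma<\kappa$. We produce $2^\kappa$ left cosets.

**Step 1: find generic quotients inside $T$.** Choose $b_\gamma\in\mathrm{Aut}_\gamma(B)\setminus T$ for $\gamma<\kappa$ and apply Lemma 8 to $\langle b_\gamma\rangle_{\gamma<\kappa}$. Some right coset of $T$ contains $x_a$ for more than $\kappa$ many indices $a$; otherwise $2^\kappa\le[\mathrm{Aut}(B):T]\cdot\kappa<2^\kappa$. Let $J$ be the set of these indices. So $|J|>\kappa$, and $x_ax_{a'}^{-1}\in T$ for $a,a'\in J$.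

**Step 2: set up a tree of partial conjugations.** By recursion on $i<\kappa$ we define $\delta_i=\eta_{m_i}$ (strictly increasing, continuous), $p_i\in T$, $q_i\notin T$, and $f_t\in\mathrm{Aut}(B_{\delta_i})$ for $t\in2^i$, with $t\subseteq t'\Rightarrow f_t\subseteq f_{t'}$. Write $r^t_j=p_j$ if $t(j)=0$ and $r^t_j=q_j$ if $t(j)=1$. We require, for $t\in2^i$ and $j<i$:
$$p_j,q_j\text{ preserve }B_{\delta_i},\quad\text{and}\quad f_t\,r^t_j\,f_t^{-1}=p_j\text{ on }B_{\delta_i}.\tag{2}$$
Start with $\delta_0=\eta_0$, $f_\emptyset=\mathrm{id}$. At limits take sups and extend unions by (B3); (2) persists by density.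

**Step 3: choose $p_i\in T$ and $q_i\notin T$.** Fewer than $\kappa$ elements of $J$ have been used before step $i$. As $2^{|m_i|}<\kappa<|J|$, choose distinct unused $a_i,a'_i\in J$ with $a_i\restriction m_i=a'_i\restriction m_i$, and then distinct unused $c_i,c'_i\in J\setminus\{a_i,a'_i\}$ with $c_i\restriction m_i=c'_i\restriction m_i$. Put
$$p_i=x_{a_i}x_{a'_i}^{-1}\in T,\qquad q_i=b_{\delta_i}x_{c_i}x_{c'_i}^{-1}.$$
Both are the identity on $B_{\delta_i}=B_{\eta_{m_i}}$, by Lemma 8(2) and $b_{\delta_i}\in\mathrm{Aut}_{\delta_i}(B)$. Also $q_i\notin T$, since $x_{c_i}x_{c'_i}^{-1}\in T$ and $b_{\delta_i}\notin T$.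

**Step 4: extend the conjugations.** Let $t\in2^i$ and $\varepsilon<2$. The sequences $\langle r_j^{t^\frown\varepsilon}\rangle_{j\le i}$ and $\langle p_j\rangle_{j\le i}$ are admissible, because no index is ever used twice. They preserve $B_{\delta_i}$ and are intertwined there by $f_t$: for $j<i$ by (2), and for $j=i$ because both maps are the identity on $B_{\delta_i}$. Lemma 9 gives $\hat f_{t^\frown\varepsilon}\in\mathrm{Aut}(B)$ extending $f_t$ with $\hat f_{t^\frown\varepsilon}\,r_j^{t^\frown\varepsilon}\,\hat f_{t^\frown\varepsilon}^{-1}=p_j$ for all $j\le i$. Choose $\delta_{i+1}>\delta_i$ in the club $\{\eta_\ell:\ell<\kappa\}$ such that $B_{\delta_{i+1}}$ is invariant under the fewer than $\kappa$ automorphisms $\hat f_{t^\frown\varepsilon}$ $(t\in2^i,\varepsilon<2)$ and $p_j,q_j$ $(j\le i)$; this is possible by (B2). Put $f_{t^\frown\varepsilon}=\hat f_{t^\frown\varepsilon}\restriction B_{\delta_{i+1}}$. Then (2) holds at $i+1$.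

**Step 5: count cosets.** For $a\in2^\kappa$ let $h_a=\bigcup_{i<\kappa}f_{a\restriction i}\in\mathrm{Aut}(B)$. By (2), $h_ap_ih_a^{-1}=p_i$ if $a(i)=0$, and $h_aq_ih_a^{-1}=p_i$ if $a(i)=1$. Let $a\ne b$, say $a(i)=0$ and $b(i)=1$. Then
$$q_i=h_b^{-1}p_ih_b=g\,p_i\,g^{-1}\qquad\text{with } g=h_b^{-1}h_a .$$
As $p_i\in T$ and $q_i\notin T$, we get $g\notin T$, that is, $h_aT\ne h_bT$. So $T$ has at least $2^\kappa$ left cosets, a contradiction. $\square$

## 8. From small index to bounded support: proof of Theorem B

For $\pi\in\mathrm{Aut}(B)$ (in $V$) and $H$ generic, $\pi H:=\pi[H]$ is generic and $V[\pi H]=V[H]$. Let $\pi$ act on names so that $\tau[\pi H]=(\pi^{-1}\tau)[H]$; so statements about $\tau[\pi\dot G]$ are statements in the forcing language.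

Let $X=\{y:V_\gamma^{V[G]}\models\varphi(y,a)\}$ be nonempty with $a\in V$ (if $X=\emptyset$ there is nothing to prove), and let $\mu=|X|^{V[G]}$, with $(\mu^{\aleph_0}<2^{\aleph_1})^{V[G]}$. For generic $H$ let $X^{V[H]}$ be the set defined by the same formula and parameters in $V[H]$. It depends only on the model $V[H]$; this is where $V$-definability is used. By Fact 1, $1$ forces "$X\ne\emptyset$ and $|X|=\mu$". Fix names $\langle\tau_\xi:\xi<\mu\rangle\in V$ with $\Vdash X=\{\tau_\xi:\xi<\mu\}$. Let $x\in X$, say $x=\tau[G]$ with $\tau=\tau_\xi$ for some $\xi$, and let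
$$T=\{\pi\in\mathrm{Aut}(B):\ \Vdash\tau[\pi\dot G]=\tau[\dot G]\}\in V.$$

**Lemma 10.** *$T$ is a subgroup of $\mathrm{Aut}(B)$ of index $<2^\kappa$ in $V$.*

*Proof.* **Step 1: $T$ is a subgroup.** If $\pi,\rho\in T$, then for every generic $H$, $\tau[\pi\rho H]=\tau[\rho H]=\tau[H]$ and $\tau[H]=\tau[\pi(\pi^{-1}H)]=\tau[\pi^{-1}H]$.

**Step 2: code cosets by functions on antichains.** For every $\pi\in\mathrm{Aut}(B)$ and generic $H$, $\tau[\pi H]\in X^{V[\pi H]}=X^{V[H]}$. So there are in $V$ a maximal antichain $A_\pi\subseteq B$ and $e_\pi:A_\pi\to\mu$ with $c\Vdash\tau[\pi\dot G]=\tau_{e_\pi(c)}[\dot G]$ for $c\in A_\pi$. If $e_\pi=e_\rho$, then $\tau[\pi H]=\tau[\rho H]$ for all generic $H$. Replacing $H$ by $\pi^{-1}H$ gives $\tau[H]=\tau[\rho\pi^{-1}H]$, so $\rho\pi^{-1}\in T$ and $T\pi=T\rho$. Since antichains have size $<\kappa$, the index is at most $N:=(\kappa^{<\kappa}\cdot\mu^{<\kappa})^V$.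

**Step 3: $N<(2^\kappa)^V$.** If $X$ is countable, then $\mu\le\omega$ and $N=\kappa<(2^\kappa)^V$, since $\kappa$ is inaccessible. In general, $\kappa^{<\kappa}=\kappa$ in $V$, and every ordinal below $\kappa$ is countable in $V[G]$, where $\kappa=\aleph_1$. So in $V[G]$, $|N|\le\aleph_1\cdot\mu^{\aleph_0}<2^{\aleph_1}$. By counting nice names for subsets of $\kappa$ (there are $(\kappa^{<\kappa})^\kappa=2^\kappa$ of them in $V$) and by preservation of cardinals $\ge\kappa$, $(2^{\aleph_1})^{V[G]}=(2^\kappa)^V$. So $N<(2^\kappa)^V$. $\square$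

By Theorem A fix $\delta<\kappa$ with $\mathrm{Aut}_\delta(B)\subseteq T$; enlarging $\delta$ shrinks $\mathrm{Aut}_\delta(B)$, so we may take $\delta\ge\omega$.

**Lemma 11 (bounded support).** *If $H,H'$ are $V$-generic on $B$, $V[H]=V[H']$ and $H\cap B_\delta=H'\cap B_\delta$, then $\tau[H]=\tau[H']$.*

*Proof.* We find $\pi\in\mathrm{Aut}_\delta(B)$ with $\pi H=H'$. Let $h=H\cap B_\delta$, $V_1=V[h]$ and $B_1=B/h\cong RO(\mathbb K^\delta)^{V_1}$, and let $H_1,H'_1$ be the induced $V_1$-generic ultrafilters on $B_1$. Then $V_1[H_1]=V[H]=V[H']=V_1[H'_1]$.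

**Step 1: in $V_1$, $B_1|b\cong B_1$ for all $b\ne0$.** (Here $B_1|b$ is the algebra of elements below $b$.) The cardinal $\kappa$ is inaccessible in $V_1$ and $\mathbb K^\delta$ is $\kappa$-c.c. there, so $b\in C:=RO(\mathbb K_{\mu'+1}\cap\mathbb K^\delta)$ for some uncountable cardinal $\mu'$ of $V_1$ with $\delta\le\mu'<\kappa$. Both $C$ and $C|b$ have dense sets of size $\le\mu'$ and force $|\mu'|=\aleph_0$, so the sizes are exactly $\mu'$. By Fact 2 both are isomorphic to $RO(\mathrm{Coll}(\omega,\mu'))$. Since $B_1$ is the completion of $C^+\times\mathbb K^{\mu'+1}$ and $B_1|b$ that of $(C|b)^+\times\mathbb K^{\mu'+1}$, we get $B_1|b\cong B_1$.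

**Step 2: match $H_1$ and $H'_1$ locally, in $V_1$.** Pick $B_1$-names $\dot H',\dot K\in V_1$ with $\dot H'[H_1]=H'_1$ and $\dot K[H'_1]=H_1$, and $u\in H_1$ forcing "$\dot H'$ is a $V_1$-generic ultrafilter on $B_1$ and $\dot K[\dot H']=\dot G_1$", where $\dot G_1$ is the canonical name for the generic. Put $\chi(b)=u\wedge\|b\in\dot H'\|$. This is a homomorphism $B_1\to B_1|u$ preserving all sups in $V_1$, because $u$ forces $\dot H'$ to be a generic ultrafilter. Let $\neg v$ be the largest element with $\chi$-value $0$. Then $\chi(v)=u$, and $\chi\restriction(B_1|v)$ is injective, for if $\chi(b)=\chi(b')$ with $b,b'\le v$, then $\chi(b\triangle b')=0$ and $b\triangle b'\le v\wedge\neg v=0$. It is onto $B_1|u$: for $c\le u$ let $b=\|c\in\dot K\|$; then $u$ forces $b\in\dot H'\Leftrightarrow c\in\dot K[\dot H']\Leftrightarrow c\in\dot G_1$, so $\chi(b\wedge v)=\chi(b)=u\wedge c=c$. Since $u\in H_1$, we have $b\in H'_1\Leftrightarrow\chi(b)\in H_1$ for all $b\in B_1$; in particular $v\in H'_1$.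

**Step 3: make the match global.** As $B_1$ is atomless, there is $u'<u$ in $H_1$. Replacing $u$ by $u'$ and $v$ by the $v'<v$ with $\chi(v')=u'$, we may assume $\neg u\ne0\ne\neg v$, where now $\chi:B_1|v\to B_1|u$ is an isomorphism, $v\in H'_1$, $u\in H_1$, and $b\in H'_1\Leftrightarrow\chi(b)\in H_1$ for $b\le v$. By Step 1 there is an isomorphism $B_1|\neg u\cong B_1\cong B_1|\neg v$. Let $\pi_1\in\mathrm{Aut}(B_1)$ be $\chi^{-1}$ on $B_1|u$ together with this isomorphism on $B_1|\neg u$. Then $b\in H_1$ iff $b\wedge u\in H_1$ iff $\chi^{-1}(b\wedge u)=\pi_1(b)\wedge v\in H'_1$ iff $\pi_1(b)\in H'_1$. So $\pi_1[H_1]=H'_1$, and $\pi_1\in V_1$.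

**Step 4: lift to $V$.** Let $\dot\pi_1\in V$ be a $B_\delta$-name, forced to be an automorphism of $B/\dot h$, with value $\pi_1$ at $h$. By Lemma 3(d) let $\pi(b)$ be the unique $b'\in B$ with $\Vdash_{B_\delta}\dot\pi_1([b])=[b']$. Then $\pi\in\mathrm{Aut}(B)$, the inverse coming from $\dot\pi_1^{-1}$. For $b\in B_\delta$ the class $[b]$ is $0$ or $1$, so $\pi(b)=b$. Hence $\pi\in\mathrm{Aut}_\delta(B)\subseteq T$. Finally $b\in H\Leftrightarrow[b]\in H_1\Leftrightarrow[\pi b]=\pi_1([b])\in H'_1\Leftrightarrow\pi b\in H'$, that is, $\pi H=H'$. As $\pi\in T$, $\tau[H']=\tau[\pi H]=\tau[H]$. $\square$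

**Lemma 12 (expressibility).** *There is a formula $\Gamma(H)$ with parameters in $V$ such that for $H\in V[G]$: $V[G]\models\Gamma(H)$ iff $H$ is a $V$-generic ultrafilter on $B$ and $V[H]=V[G]$.*

*Proof.* Let $\mathcal D\in V$ be the set of dense subsets of $B^+$ in $V$, and $\mathcal N\in V$ the set of nice $B$-names for subsets of $\kappa$ in $V$. Let $\Gamma(H)$ say: $H$ is an ultrafilter on $B$ meeting all members of $\mathcal D$, and every $A\subseteq\kappa$ equals $\sigma[H]$ for some $\sigma\in\mathcal N$. If $V[H]=V[G]$, the second clause holds since subsets of $\kappa$ have nice names. Conversely, the universe of $B$ is $\kappa$, so $G\subseteq\kappa$, and the second clause gives $G\in V[H]$. $\square$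

*Proof of Theorem B.* By Lemma 11, $x$ is the unique $z$ such that $z=\tau[H]$ for some $H$ with $\Gamma(H)$ and $H\cap B_\delta=G\cap B_\delta$. So $x$ is definable from $G\cap B_\delta$ and parameters in $V$, and it remains to code $G\cap B_\delta$ by a real. Fix in $V$ a bijection between $B_\delta$ and an ordinal $\beta<\kappa$. In $V[G]$, $\beta$ is countable; let one real code a well-order of $\omega$ of type $\beta$. Together with the bijection it defines an enumeration $e:\omega\to B_\delta$. Let a second real be $\{n:e(n)\in G\}$. Then $G\cap B_\delta$ is definable from these two reals, which we code into one, and parameters in $V$. $\square$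

## 9. Mutually generic bounded parts: proof of Theorem C

Let $X$ be $V$-definable and countable in $V[G]$, and $x\in X$. Take $\tau,\delta$ as in Section 8, so $x=\tau[G]$ and Lemma 11 holds. Now the perfect tree can be built from filters on $\mathbb K_\delta$.

**Step 1: attach an element of $X$ to each bounded generic.** Let $\mathcal G$ be the set of $h\in V[G]$ that are $V$-generic for $\mathbb K_\delta$; equivalently we view them as ultrafilters on $B_\delta$. For $h\in\mathcal G$ *there is a generic $H$ with $H\cap B_\delta=h$ and $V[H]=V[G]$*: by Lemma 5, $V[G]$ is a $\mathbb K$-generic extension of $V[h]$. In $V[h]$ take an uncountable cardinal $\mu$ with $\delta\le\mu<\kappa$. By Fact 2, $RO(\mathbb K_{\mu+1})\cong RO(\mathbb K_{\mu+1}\cap\mathbb K^\delta)$, as both posets have size $\mu$ and collapse $\mu$. Multiplying by $\mathbb K^{\mu+1}$ gives $RO(\mathbb K)\cong RO(\mathbb K^\delta)$. So $V[G]=V[h][G'']$ with $G''$ $\mathbb K^\delta$-generic over $V[h]$; let $H$ be generated by $h\times G''$.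

By Lemma 11, $\tau[H]$ does not depend on the choice of $H$; call it $a_h$. Then $a_h\in X^{V[H]}=X$, and $a_{G\cap\mathbb K_\delta}=x$ (take $H=G$).

**Step 2: let conditions decide whether $a_{h_0}=a_{h_1}$.** Let $\mathsf E(h_0,h_1)$ be the formula, with parameters in $V$,
$$\exists H_0,H_1\ \bigl(\Gamma(H_0)\wedge\Gamma(H_1)\wedge H_0\cap\mathbb K_\delta=h_0\wedge H_1\cap\mathbb K_\delta=h_1\wedge\tau[H_0]=\tau[H_1]\bigr).$$
It is symmetric, and for $h_0,h_1\in\mathcal G$ it holds in $V[G]$ iff $a_{h_0}=a_{h_1}$. Let $R_=$ (respectively $R_{\ne}$) be the set of $(p,q)\in\mathbb K_\delta\times\mathbb K_\delta$ that force over $V$ the statement $1_{\mathbb K}\Vdash\mathsf E(\dot h_0,\dot h_1)$ (respectively $1_{\mathbb K}\Vdash\neg\mathsf E(\dot h_0,\dot h_1)$). Both sets are in $V$ and closed under extensions, and $R_{\ne}$ is symmetric. The cardinal $\kappa$ is inaccessible in $V[h_0,h_1]$, so Fact 1 over this model gives: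
$$\text{if }(p,q)\notin R_=,\text{ then some extension of }(p,q)\text{ is in }R_{\ne}.\tag{3}$$
Next, let $(h_0,h_1)\in V[G]$ be $V$-generic for $\mathbb K_\delta\times\mathbb K_\delta$. Code it as a subset of a disjoint union of two copies of $\mathbb K_\delta$. By Lemma 5, $V[G]$ is a $\mathbb K$-generic extension of $V[h_0,h_1]$. Hence:
$$\text{if }(h_0\times h_1)\cap R_=\ne\emptyset,\text{ then }a_{h_0}=a_{h_1};\qquad\text{if }(h_0\times h_1)\cap R_{\ne}\ne\emptyset,\text{ then }a_{h_0}\ne a_{h_1}.\tag{4}$$

**Step 3: countability forces agreement.** *Claim: $\{p\in\mathbb K_\delta:(p,p)\in R_=\}$ is dense in $\mathbb K_\delta$.* Suppose no $p\le p_0$ has $(p,p)\in R_=$. Then by (3) every $p\le p_0$ has $q,q'\le p$ with $(q,q')\in R_{\ne}$. Since $\kappa$ is a strong limit in $V$, the set of dense open subsets of $\mathbb K_\delta\times\mathbb K_\delta$ lying in $V$ is countable in $V[G]$; enumerate it as $\langle D_n:n<\omega\rangle$. In $V[G]$ build $p_s\le p_0$ ($s\in2^{<\omega}$), decreasing along branches, with $p_\emptyset=p_0$. Given $p_s$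 for $s\in2^n$, first choose $p_{s^\frown0},p_{s^\frown1}\le p_s$ with $(p_{s^\frown0},p_{s^\frown1})\in R_{\ne}$; by symmetry $(p_{s^\frown1},p_{s^\frown0})\in R_{\ne}$. Then, going through the finitely many ordered pairs of distinct $u,v\in2^{n+1}$, extend $p_u,p_v$ so that $(p_u,p_v)\in D_0\cap\dots\cap D_n$. Membership in $R_{\ne}$ and in the $D_k$ is preserved by later extensions.

For $z\in2^\omega$ let $h_z$ be the filter generated by $\{p_{z\restriction n}:n<\omega\}$. For $z\ne z'$ the pair $(h_z,h_{z'})$ meets every $D_n$ (look at a level $>n$ beyond the splitting of $z$ and $z'$), so it is $V$-generic for $\mathbb K_\delta\times\mathbb K_\delta$; and it meets $R_{\ne}$ at the splitting level. By (4), $a_{h_z}\ne a_{h_{z'}}$. So $X$ has at least $2^{\aleph_0}$ elements in $V[G]$, contradicting countability. This proves the claim.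

**Step 4: one condition pins down $x$.** By the claim and genericity fix $p\in G\cap\mathbb K_\delta$ with $(p,p)\in R_=$. We show that
$$a_h=x\quad\text{for all }h\in\mathcal G\text{ with }p\in h.\tag{5}$$
The filters $h$ and $G\cap\mathbb K_\delta$ need not be mutually generic, so we compare both with a third one. By Lemma 5, applied to the pair coded as a subset of a small set, $h$ and $G\cap\mathbb K_\delta$ lie in $V[G\cap B_\nu]$ for some $\nu<\kappa$, where $\kappa$ is still inaccessible. So the power set of $\mathbb K_\delta$ in $V[h,G\cap\mathbb K_\delta]$ is countable in $V[G]$, and there is $h''\in V[G]$ with $p\in h''$ that is $\mathbb K_\delta$-generic over $V[h,G\cap\mathbb K_\delta]$. By the product lemma $(h,h'')$ and $(G\cap\mathbb K_\delta,h'')$ are $V$-generic for $\mathbb K_\delta\times\mathbb K_\delta$, and both products contain $(p,p)\in R_=$. By (4), $a_h=a_{h''}=a_{G\cap\mathbb K_\delta}=x$.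

**Step 5: define $x$ from parameters in $V$.** If $\Gamma(H)$ holds in $V[G]$ and $p\in H$, then $H\cap\mathbb K_\delta\in\mathcal G$ contains $p$, so $\tau[H]=a_{H\cap\mathbb K_\delta}=x$ by (5). Since $H=G$ is such an $H$,
$$\{x\}=\{z:\ \exists H\,(\Gamma(H)\wedge p\in H\wedge z=\tau[H])\}.$$
The right side is defined in $V[G]$ by a formula with parameters in $V$. By reflection, as in Section 1, it has the form $\{z:V_{\gamma'}^{V[G]}\models\psi(z,a')\}$ with $a'\in V$. So $x$ is $V$-definable. This proves Theorem C: the statement in the question is true for all triples $(V,\kappa,G)$. $\square$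

## 10. Two sets that show where the hypotheses end

*Theorem C fails for size $\aleph_1$, even for the existence of one definable element.* The set of reals of $V[G]$ that are Cohen-generic over $V$, from Section 1, is $V$-definable, nonempty, of size at most $\aleph_1$, and has no $V$-definable element. (By Theorem C it is uncountable, so its size is exactly $\aleph_1$.)

*In Theorem B the hypothesis cannot be weakened to $|X|^{\aleph_0}\le2^{\aleph_1}$.* Let $X$ be the set of $V$-generic $H\subseteq B$ with $V[H]=V[G]$. It is $V$-definable by Lemma 12, and it contains $G$. Its elements are subsets of $\kappa=\omega_1^{V[G]}$, so $|X|\le2^{\aleph_1}$ and $|X|^{\aleph_0}\le2^{\aleph_1}$. Suppose $H\in X$ were definable in $V[G]$ from a real $r$ and parameters in $V$. By Lemma 5, $V[G]$ is a $\mathbb K$-generic extension of $V[r]$ and $V[r]\subseteq V[G\cap B_\nu]$ for some $\nu<\kappa$. By Fact 1 over $V[r]$, $H\in V[r]$. So $V[G]=V[H]\subseteq V[G\cap B_\nu]$. But $\kappa$ is inaccessible in $V[G\cap B_\nu]$ and equals $\omega_1$ in $V[G]$, a contradiction.
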